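\title{The Teichm\"uller and length spectrum topologies for complements of generalized Cantor sets}

\begin{abstract}
Let $X$ be the complement in the Riemann sphere of a generalized Cantor set. If $X$ is quasiconformally equivalent to the complement of the middle-third Cantor set, then the Teichm\"uller metric $d_T$ and the length spectrum metric $d_L$ are known to define the same topology on the Teichm\"uller space $T(X)$. We prove the converse, which answers a question of Kinjo. More generally, if a hyperbolic Riemann surface has arbitrarily short simple closed geodesics or arbitrarily large embedded disks, then every point of its Teichm\"uller space has, at every prescribed $d_T$-distance, points that are arbitrarily close to it for $d_L$. The deformations are obtained by transplanting one explicit twist of the upper half-plane into a large disk or a wide collar.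
\end{abstract}

\section{The question and the results}\label{sec:intro}

A quasiconformal deformation of a hyperbolic surface can be measured by the least distortion of angles among all maps in its homotopy class, or by the factors by which it changes the lengths of simple closed geodesics. The first measurement is the Teichm\"uller metric, the second the length spectrum metric. We decide when the two define the same topology for the complement of a generalized Cantor set.

\subsection*{Generalized Cantor sets}
Let $\omega=\{q_n\}_{n=1}^\infty$ be a sequence in $(0,1)$ and put $I_0^1=[0,1]$. Inductively, remove from each of the $2^{n-1}$ closed intervals $I_{n-1}^k$ the concentric open interval of length $q_n|I_{n-1}^1|$. The removed intervals are the \emph{gaps of level $n$}. The remaining closed intervals $I_n^1,\dots,I_n^{2^n}$, numbered from left to right, are the \emph{intervals of level $n$}; their common length is $|I_n^1|=\frac{1-q_n}{2}|I_{n-1}^1|$. Put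
\[
E(\omega)=\bigcap_{n\ge1}\bigcup_{k=1}^{2^n}I_n^k,\qquad X_{E(\omega)}=\hat{\mathbb C}\setminus E(\omega).
\]
The endpoints of every $I_n^k$ are never removed, and $|I_n^k|<2^{-n}$ for $n\ge 1$. Hence $E(\omega)$ is compact, totally disconnected and without isolated points, and $X_{E(\omega)}$ is a hyperbolic Riemann surface. The choice $q_n=1/3$ gives the middle-third Cantor set $\mathcal C$, with complement $X_{\mathcal C}$.

\subsection*{Two metrics on Teichm\"uller space}
Let $X=\mathbb H/\Gamma$ be a hyperbolic Riemann surface, where $\mathbb H$ is the upper half-plane and $\Gamma$ is the group of deck transformations. Let $\Lambda(\Gamma)\subset\hat{\mathbb R}=\partial\mathbb H$ be the limit set, that is, the set of accumulation points of an orbit. The \emph{ideal boundary} of $X$ is $\partial X=(\hat{\mathbb R}\setminus\Lambda(\Gamma))/\Gamma$; it may be empty. It is the boundary of the bordered surface $\overline X=(\overline{\mathbb H}\setminus\Lambda(\Gamma))/\Gamma$, and quasiconformal maps (always homeomorphisms onto) extend to homeomorphisms of these bordered surfaces. For a quasiconformal self-map $h$ of $X$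 we write $h\simeq\mathrm{id}$ if $h$ is homotopic to the identity through maps of $\overline X$ that fix each point of $\partial X$.

The \emph{Teichm\"uller space} $T(X)$ is the set of classes $[Y,f]$ of pairs consisting of a Riemann surface $Y$ and a quasiconformal map $f:X\to Y$, where $(Y_1,f_1)\sim(Y_2,f_2)$ if there is a conformal map $h:Y_1\to Y_2$ with $f_2^{-1}\circ h\circ f_1\simeq\mathrm{id}$. The \emph{Teichm\"uller metric} is
\[
d_T([Y_1,f_1],[Y_2,f_2])=\log\inf_g K(g),
\]
where $g$ runs over the quasiconformal maps $Y_1\to Y_2$ with $f_2^{-1}\circ g\circ f_1\simeq\mathrm{id}$ and $K(g)$ is the maximal dilatation.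

Let $\mathcal S(X)$ be the set of simple closed curves in $X$ that are non-trivial and non-peripheral, that is, bound neither a disk nor a neighborhood of a puncture. For $\alpha\in\mathcal S(X)$ let $[\alpha]$ be the closed geodesic freely homotopic to $\alpha$, and let $\ell_X$ denote hyperbolic length for curvature $-1$. The \emph{length spectrum metric} is
\[
d_L([Y_1,f_1],[Y_2,f_2])=\log\sup_{\alpha\in\mathcal S(X)}\max\left\{\frac{\ell_{Y_1}([f_1(\alpha)])}{\ell_{Y_2}([f_2(\alpha)])},\ \frac{\ell_{Y_2}([f_2(\alpha)])}{\ell_{Y_1}([f_1(\alpha)])}\right\},
\]
with the convention that the supremum over the empty set is $1$. We never use that $d_L$ separates points; for some surfaces it does not (Example~\ref{ex:annulus}). On $X_{E(\omega)}$ every non-trivial simple closed curve belongs to $\mathcal S(X_{E(\omega)})$: each of its sides meets $E(\omega)$ in a nonempty relatively open set, which is infinite because $E(\omega)$ has no isolated points.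

\subsection*{The question}
For $\delta\in(0,1)$ and $n\ge1$ put
\[
\omega(\delta;n)=\inf\{k\ge1: q_{n+k}\ge\delta\},\qquad N(\omega;\delta)=\sup_{n\ge1}\omega(\delta;n),
\]
with $\inf\emptyset=\infty$. Thus $\omega(\delta;n)$ is the waiting time, after level $n$, for a gap of relative size at least $\delta$, and $N(\omega;\delta)$ is the longest waiting time. We take the following three facts as known.
\begin{itemize}
\item[(K1)] $d_L\le d_T$ on $T(X)$ for every hyperbolic Riemann surface $X$.
\item[(K2)] If $X_{E(\omega)}$ is quasiconformally equivalent to $X_{\mathcal C}$, then $d_T$ and $d_L$ define the same topology on $T(X_{E(\omega)})$.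
\item[(K3)] (Shiga.) $X_{E(\omega)}$ is not quasiconformally equivalent to $X_{\mathcal C}$ if and only if $\sup q_n=1$ or $N(\omega;\delta)=\infty$ for every $\delta\in(0,1)$.
\end{itemize}
For a constant sequence $q_n=q$ we have $N(\omega;q)=1$, so $X_{E(\omega)}$ is equivalent to $X_{\mathcal C}$. The sequence $q_n=n/(n+1)$ satisfies the first condition of (K3) and $q_n=1/(n+1)$ the second. The second condition asks only for long runs of small gaps: it holds if $q_n=1/j$ for $j^2<n\le j^2+j$, $j\ge2$, and $q_n=1/3$ otherwise, because then $\omega(\delta;j^2)>j$ as soon as $1/j<\delta$.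

The following question is posed in \cite{Kinjo}: \emph{if $d_T$ and $d_L$ define the same topology on $T(X_{E(\omega)})$, is $X_{E(\omega)}$ quasiconformally equivalent to $X_{\mathcal C}$?} The answer is yes for every sequence $\omega$.

\begin{theorem}\label{thm:cantor}
Let $\omega\subset(0,1)$ be a sequence such that $X=X_{E(\omega)}$ is not quasiconformally equivalent to $X_{\mathcal C}$. Then for every $p\in T(X)$, $D>0$ and $\varepsilon>0$ there is $\tau\in T(X)$ with $d_T(p,\tau)=D$ and $d_L(p,\tau)<\varepsilon$. In particular, $d_T$ and $d_L$ define different topologies on $T(X)$.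
\end{theorem}

\begin{corollary}\label{cor:equiv}
For $X=X_{E(\omega)}$ the following are equivalent:
\begin{itemize}
\item[(a)] $X$ is quasiconformally equivalent to $X_{\mathcal C}$;
\item[(b)] $d_T$ and $d_L$ define the same topology on $T(X)$;
\item[(c)] some $d_L$-ball of positive radius in $T(X)$ is $d_T$-bounded.
\end{itemize}
\end{corollary}

Theorem~\ref{thm:cantor} is deduced from a statement about arbitrary surfaces. Here $\operatorname{inj}_X(x)$ is the injectivity radius at $x$, the radius of the largest embedded hyperbolic disk about $x$ (Section~\ref{sec:background}).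

\begin{theorem}\label{thm:general}
Let $X$ be a hyperbolic Riemann surface such that
\begin{itemize}
\item[(S)] $X$ has simple closed geodesics of arbitrarily small length, or
\item[(I)] $\sup_X\operatorname{inj}_X=\infty$.
\end{itemize}
Then for every $p\in T(X)$, $D>0$ and $\varepsilon>0$ there is $\tau\in T(X)$ with $d_T(p,\tau)=D$ and $d_L(p,\tau)<\varepsilon$.
\end{theorem}

We do not claim a converse of Theorem~\ref{thm:general} for general surfaces.

\subsection*{Why one expects this answer}
By (K1), convergence for $d_T$ implies convergence for $d_L$. To separate the topologies we need deformations of definite $d_T$-size that change all lengths by factors close to $1$. Since $d_L$ records ratios of total lengths, a deformation is nearly invisible if a geodesic that feels it must first travel a long way. There are two regions of this kind. A geodesic that reaches the middle of an embedded disk of large radius crosses a wide ring twice, and a geodesic that crosses a short geodesic crosses its wide collar. These regions have a second property in common: suitably normalized, their lifts exhaust $\mathbb H$. A deformation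 placed in such a region therefore looks, in the universal cover, like a deformation of the whole half-plane, and this bounds $d_T$ from below.

The two conditions in (K3) supply the two regions. A gap with $q_n$ close to $1$ is the trace of a round annulus with a large ratio of radii, whose core is short. A long run of small $q_n$ produces an interval $J$ in which $E(\omega)$ is nearly dense. Seen from a point whose height above $J$ is small compared with $|J|$ and large compared with the gaps, $E(\omega)$ looks like the whole real line and $X_{E(\omega)}$ looks like $\mathbb H$.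

Section~\ref{sec:model} treats the model deformation and reduces Theorem~\ref{thm:general} to a construction, which is carried out under (I) in Section~\ref{sec:disks} and under (S) in Section~\ref{sec:collars}. Section~\ref{sec:cantor} returns to Cantor sets.

\section{Background}\label{sec:background}

\subsection*{Hyperbolic geometry}
The half-plane carries the metric $|dz|/\operatorname{Im}z$ with distance $d$. It descends to a metric $\lambda_X|dz|$ on $X=\mathbb H/\Gamma$ with distance $d_X$, and this is the only complete conformal metric of curvature $-1$ on $X$. We write $\Delta(r)=\{z\in\mathbb H:d(z,i)<r\}$, and $B(x,r)$, $\overline B(x,r)$ for the sets $d_X(\cdot,x)<r$, $d_X(\cdot,x)\le r$ in $X$. In the coordinates $z=e^{u+i\theta}$, $u\in\mathbb R$, $0<\theta<\pi$, the metric is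
\begin{equation}\label{eq:polar}
\frac{du^2+d\theta^2}{\sin^2\theta},\qquad\text{and}\qquad \sinh d(z,i\mathbb R_+)=|\cot\theta|.
\end{equation}
The second formula follows by integrating $d\theta/\sin\theta$ along the arc $u=\text{const}$, which is the geodesic orthogonal to $i\mathbb R_+$: the distance is $|\log\tan(\theta/2)|$. We use the following facts.
\begin{itemize}
\item[(H1)] (Schwarz--Pick.) A holomorphic map $h:S'\to S$ of hyperbolic surfaces satisfies $\lambda_S(h)|h'|\le\lambda_{S'}$, so it does not increase lengths or distances. In particular $\lambda_S\le\lambda_{S'}$ if $S'\subset S$.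
\item[(H2)] Each $\alpha\in\mathcal S(X)$ is freely homotopic to a unique closed geodesic, which is simple. A closed geodesic is shortest in its free homotopy class.
\item[(H3)] (Collar theorem.) Let $\alpha$ be a simple closed geodesic of length $\ell$ and let $\sinh w=1/\sinh(\ell/2)$. If $\pi:\mathbb H\to X$ is a universal covering for which $i\mathbb R_+$ covers $\alpha$, then $\pi$ induces an embedding of the annulus $\{z:d(z,i\mathbb R_+)<w\}/\langle z\mapsto e^\ell z\rangle$ into $X$.
\end{itemize}

For a universal covering $\pi:\mathbb H\to X$ with $\pi(i)=x$ put $\operatorname{inj}_X(x)=\frac12\inf_{1\ne\gamma\in\Gamma}d(i,\gamma i)\in(0,\infty]$.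

\begin{lemma}\label{lem:inj}
The covering $\pi$ is injective on $\Delta(R)$ if and only if $R\le\operatorname{inj}_X(x)$. In this case $\pi^{-1}(B(x,R))$ is the disjoint union of the disks $\gamma\Delta(R)$, $\gamma\in\Gamma$.
\end{lemma}

\begin{proof}
If $z'=\gamma z$ with $z,z'\in\Delta(R)$ and $\gamma\ne1$, then $d(i,\gamma i)\le d(i,z')+d(\gamma z,\gamma i)<2R$, so $\operatorname{inj}_X(x)<R$. Conversely, if $\operatorname{inj}_X(x)<R$, take $\gamma\ne1$ with $d(i,\gamma i)<2R$ and let $m$ be the midpoint of the segment from $i$ to $\gamma i$. Then $m$ and $\gamma^{-1}m$ lie in $\Delta(R)$, have the same projection, and are distinct because $\Gamma$ acts freely. For the last assertion, $\pi^{-1}(B(x,R))$ is always the union of the disks $\gamma\Delta(R)$, and if two of them meet, some $\gamma\neq1$ maps a point of $\Delta(R)$ to another point of $\Delta(R)$.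
\end{proof}

\subsection*{Quasiconformal maps}
A quasiconformal map $f:X\to Y$ has a Beltrami differential $\mu_f$, given in local coordinates by $f_{\bar z}/f_z$. Its modulus $|\mu_f|$ is a function on $X$, and $K(f)=(1+\|\mu_f\|_\infty)/(1-\|\mu_f\|_\infty)$; the map is \emph{$K$-quasiconformal} if $K(f)\le K$. The differential $\mu_f$ does not change when $f$ is followed by a conformal map, and $f$ is conformal on any open set where $\mu_f=0$ almost everywhere. If $\pi:\mathbb H\to X$ is a universal covering, every lift $\tilde f:\mathbb H\to\mathbb H$ of $f$ has the coefficient $\pi^*\mu_f$.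
\begin{itemize}
\item[(Q1)] (Measurable Riemann mapping theorem.) Every Beltrami differential $\mu$ on $X$ with $\|\mu\|_\infty<1$ equals $\mu_f$ for some quasiconformal map $f:X\to Y$. If $\mu_f=\mu_g$, then $g\circ f^{-1}$ is conformal. In general $|\mu_{g\circ f^{-1}}|\circ f=|\mu_g-\mu_f|/|1-\overline{\mu_f}\mu_g|$.
\item[(Q2)] A quasiconformal self-map of $\mathbb H$ extends to a homeomorphism of $\overline{\mathbb H}=\mathbb H\cup\hat{\mathbb R}$. If $\|\mu_n\|_\infty\le k<1$ and $\mu_n\to\mu$ almost everywhere on $\mathbb H$, then the self-maps with coefficients $\mu_n$ that fix three given boundary points converge, uniformly on $\overline{\mathbb H}$ in the spherical metric, to the self-map with coefficient $\mu$ that fixes these points.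
\item[(Q3)] (Hersch--Pfluger.) For each $K\ge1$ there is an increasing homeomorphism $\psi_K$ of $[0,\infty)$ with $d(gz,gz')\le\psi_K(d(z,z'))$ for every $K$-quasiconformal self-map $g$ of $\mathbb H$ and all $z,z'\in\mathbb H$. Taking $g=\mathrm{id}$ shows $\psi_K(r)\ge r$.
\item[(Q4)] (Wolpert.) A $K$-quasiconformal map changes the lengths of closed geodesics, in corresponding free homotopy classes, by factors in $[1/K,K]$.
\end{itemize}

\begin{lemma}\label{lem:injqc}
Let $f:X\to Y$ be $K$-quasiconformal, $x\in X$ and $0<r,R<\infty$. Then $f(\overline B(x,r))\subset\overline B(f(x),\psi_K(r))$. If $\operatorname{inj}_X(x)\ge R$, then $\operatorname{inj}_Y(f(x))\ge\psi_K^{-1}(R)$.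
\end{lemma}

\begin{proof}
Choose universal coverings with $\pi_X(i)=x$, $\pi_Y(i)=f(x)$ and the lift $\tilde f$ with $\tilde f(i)=i$, so $\pi_Y\circ\tilde f=f\circ\pi_X$. A point of $\overline B(x,r)$ is $\pi_X(z)$ with $d(i,z)\le r$, and $d(i,\tilde fz)\le\psi_K(r)$ by (Q3). If $\pi_X$ is injective on $\Delta(R)$, then $f\circ\pi_X$ is too, so $\pi_Y$ is injective on $\tilde f(\Delta(R))$. This set contains $\Delta(\psi_K^{-1}(R))$: if $d(i,z')<\psi_K^{-1}(R)$, then $d(i,\tilde f^{-1}z')<R$ by (Q3) for $\tilde f^{-1}$. Now apply Lemma~\ref{lem:inj}.
\end{proof}

\begin{lemma}\label{lem:base}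
It suffices to prove Theorem~\ref{thm:general} for $p=[X,\mathrm{id}]$.
\end{lemma}

\begin{proof}
Let $p=[X',g]$. The map $[Y,f]\mapsto[Y,f\circ g^{-1}]$ from $T(X)$ to $T(X')$ sends $p$ to $[X',\mathrm{id}]$. Conjugation by the extension of $g$ to the bordered surfaces shows that $h\simeq\mathrm{id}$ on $X$ if and only if $g\circ h\circ g^{-1}\simeq\mathrm{id}$ on $X'$, so the map is a well-defined bijection and preserves $d_T$. It preserves $d_L$ because $\alpha\mapsto g(\alpha)$ is a bijection $\mathcal S(X)\to\mathcal S(X')$. Condition (S) passes from $X$ to $X'$ by (Q4) and (H2), and condition (I) by Lemma~\ref{lem:injqc}, since $\psi_K^{-1}(R)\to\infty$ as $R\to\infty$.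
\end{proof}

\subsection*{Moduli of quadrilaterals}
For four points $a,b,c,e$ in positive cyclic order on $\hat{\mathbb R}$ there is a unique $M>0$ such that some conformal map of $\mathbb H$ onto $(0,M)\times(0,1)$ sends $a,b,c,e$ to the corners $0,M,M+i,i$. We write $M=\operatorname{mod}(a,b,c,e)$. The modulus is invariant under M\"obius maps of $\mathbb H$, and a cyclic shift of the vertices by one step inverts it.
\begin{itemize}
\item[(Q5)] A $K$-quasiconformal self-map of $\mathbb H$ changes $\operatorname{mod}(a,b,c,e)$ by a factor in $[1/K,K]$.
\end{itemize}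
The map $z\mapsto(1+z)/(1-z)$ preserves $\mathbb H$ and permutes $\infty,-1,0,1$ cyclically, so $\operatorname{mod}(\infty,-1,0,1)=1$. For a quasiconformal self-map $h$ of $\mathbb H$ put
\[
M(h)=\operatorname{mod}(h(\infty),h(-1),h(0),h(1)).
\]
Then $K(h)\ge M(h)$ by (Q5), the number $M(h)$ depends only on the boundary values of $h$, and $M(B\circ h)=M(h)$ for every M\"obius map $B$ of $\mathbb H$.

\begin{lemma}\label{lem:mod}
For $x>1$ we have $\operatorname{mod}(\infty,-1,0,x)\ge(\log x)/\pi$.
\end{lemma}

\begin{proof}
Let $M$ be the modulus and $G$ the conformal map from the rectangle to $\mathbb H$. The vertical sides correspond to $[-1,0]$ and $[x,\infty]$. Let $\rho=1/|z|$ on $\{1<|z|<x\}\cap\mathbb H$ and $\rho=0$ elsewhere, and put $\rho^*=(\rho\circ G)|G'|$. The image of a horizontal segment of the rectangle joins $[x,\infty]$ to $[-1,0]$, so its $\rho$-length is at least $\int_1^x dr/r=\log x$. By the Cauchy--Schwarz inequality, $(\log x)^2\le M\int_0^M\rho^*(s+iy)^2\,ds$ for each $y\in(0,1)$. Integrating in $y$ gives $(\log x)^2\le M\iint_{\mathbb H}\rho^2=M\pi\log x$.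
\end{proof}

\section{A twist of the half-plane}\label{sec:model}

\subsection*{Bounding $d_T$ from below}
A lower bound for $d_T$ must hold for all maps in a homotopy class, so it has to come from an invariant of the class. The boundary values of the lifts are such an invariant.

\begin{lemma}\label{lem:boundary}
Let $f:X\to Y$ be quasiconformal and let $\tilde f:\mathbb H\to\mathbb H$ be a lift of $f$ with respect to any universal coverings of $X$ and $Y$. Then $d_T([X,\mathrm{id}],[Y,f])\ge\log M(\tilde f)$.
\end{lemma}

\begin{proof}
Let $g:X\to Y$ be quasiconformal with $h=f^{-1}\circ g\simeq\mathrm{id}$. Lift the homotopy from $\mathrm{id}$ to $h$ to a homotopy $H_s$ of the covering space $\overline{\mathbb H}\setminus\Lambda(\Gamma)$ of $\overline X$, with $H_0=\mathrm{id}$. For $\gamma\in\Gamma$ the homotopy $\gamma^{-1}H_s\gamma$ is a lift with the same initial map, so it equals $H_s$. Thus $\tilde h=H_1|_{\mathbb H}$ is a lift of $h$ that commutes with $\Gamma$, and it extends to $\overline{\mathbb H}$ by (Q2). We claim that $\tilde h=\mathrm{id}$ on $\hat{\mathbb R}$.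

Let $1\ne\gamma\in\Gamma$. As $n\to+\infty$, the points $\gamma^nz$ converge to a fixed point of $\gamma$ that does not depend on $z\in\mathbb H$, and the same holds as $n\to-\infty$; every fixed point arises in one of these ways. Since $\tilde h(\gamma^ni)=\gamma^n\tilde h(i)$, the map $\tilde h$ fixes the fixed points of $\gamma$. The fixed points of the elements $\gamma\ne1$ are dense in $\Lambda(\Gamma)$, so $\tilde h=\mathrm{id}$ on $\Lambda(\Gamma)$. For $\xi\in\hat{\mathbb R}\setminus\Lambda(\Gamma)$ the path $s\mapsto H_s(\xi)$ lifts a constant path in $\partial X$, so it is constant. This proves the claim.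

Hence $\tilde g=\tilde f\circ\tilde h$ is a lift of $g$ with the boundary values of $\tilde f$, and $K(g)=K(\tilde g)\ge M(\tilde g)=M(\tilde f)$.
\end{proof}

\subsection*{The model map}
Let $b$ be a bounded, continuous, piecewise linear function on $(0,\pi)$ and consider the shear $e^{u+i\theta}\mapsto e^{u+b(\theta)+i\theta}$ of $\mathbb H$. In the coordinate $\zeta=\log z=u+i\theta$ it reads $\zeta\mapsto\zeta+b(\theta)$ with $\theta=(\zeta-\bar\zeta)/2i$. Where $b'=a$, its $\zeta$-derivative is $1-ia/2$ and its $\bar\zeta$-derivative is $ia/2$. Returning to the coordinate $z$ multiplies the quotient by $\overline{\zeta'(z)}/\zeta'(z)=z/\bar z$. So the Beltrami coefficient of the shear is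
\begin{equation}\label{eq:shear}
\kappa(b'(\theta))\,\frac{z}{\bar z},\qquad \kappa(a)=\frac{ia}{2-ia},\qquad |\kappa(a)|=\frac{|a|}{\sqrt{4+a^2}}<1 .
\end{equation}
For $t\ge0$ the \emph{model twist} is the shear with $b(\theta)=t(1-\theta/\pi)$:
\[
F_t(re^{i\theta})=re^{t(1-\theta/\pi)}e^{i\theta},\qquad \mu_{F_t}(z)=\kappa(-t/\pi)\,\frac z{\bar z}.
\]
It is a quasiconformal self-map of $\mathbb H$ which is the identity on the negative real axis and multiplication by $e^t$ on the positive real axis. It fixes $\infty,-1,0$ and sends $1$ to $e^t$, so $M(F_t)\ge t/\pi$ by Lemma~\ref{lem:mod}.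

The smallest case in which the two metrics disagree can now be worked out completely.

\begin{example}\label{ex:annulus}
Let $A=\mathbb H/\langle z\mapsto e^\ell z\rangle$ be an annulus. In the coordinates $(u,\theta)\in\mathbb R/\ell\mathbb Z\times(0,\pi)$ its only simple closed geodesic is the core $\theta=\pi/2$, of length $\ell$, and its ideal boundary consists of the circles $\theta=0$ and $\theta=\pi$. The map $F_t$ commutes with $z\mapsto e^\ell z$, so it descends to a quasiconformal map $f_t:A\to A$, which fixes one boundary circle and rotates the other by $t$; for $t=\ell$ it is a Dehn twist. The core is mapped onto itself, so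
\[
d_L([A,\mathrm{id}],[A,f_t])=0,\qquad\text{while}\qquad d_T([A,\mathrm{id}],[A,f_t])\ge\log\frac t\pi
\]
by Lemma~\ref{lem:boundary}. The lower bound does not depend on $\ell$. It does depend on the rule that homotopies fix $\partial A$: without it, $s\mapsto f_{st}$ would join the identity to $f_t$. The same computation with the trivial group treats $X=\mathbb H$, where $\mathcal S(X)=\emptyset$.
\end{example}

A general surface has many geodesics and perhaps no ideal boundary. The substitute for the example is a sequence of deformations of $X$ whose lifts approach $F_t$. The next proposition isolates what is needed. Only the target value $d_T=D$ requires more than a limit, and for this we join each deformation to the identity by a path.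

\begin{proposition}\label{prop:criterion}
Let $X$ be hyperbolic, $D>0$, $\varepsilon>0$ and $t>\pi e^D$. Suppose that for $n=1,2,\dots$ we are given universal coverings $\pi_n:\mathbb H\to X$ and quasiconformal maps $f_{n,s}:X\to Y_{n,s}$, $0\le s\le1$, with Beltrami differentials $\mu_{n,s}$, such that
\begin{itemize}
\item[(i)] $\mu_{n,0}=0$ and $s\mapsto\mu_{n,s}$ is continuous for $\|\cdot\|_\infty$;
\item[(ii)] $\sup_n\|\mu_{n,1}\|_\infty<1$ and $\pi_n^*\mu_{n,1}\to\mu_{F_t}$ almost everywhere on $\mathbb H$;
\item[(iii)] $d_L([X,\mathrm{id}],[Y_{n,s},f_{n,s}])<\varepsilon$ for all $n$ and $s$.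
\end{itemize}
Then there is $\tau\in T(X)$ with $d_T([X,\mathrm{id}],\tau)=D$ and $d_L([X,\mathrm{id}],\tau)<\varepsilon$.
\end{proposition}

\begin{proof}
Write $\tau_{n,s}=[Y_{n,s},f_{n,s}]$. Let $W_n$ be the self-map of $\mathbb H$ with coefficient $\pi_n^*\mu_{n,1}$ that fixes $\infty,-1,0$. A lift of $f_{n,1}$ with respect to $\pi_n$ has the same coefficient, so by (Q1) it is $W_n$ followed by a M\"obius map, and Lemma~\ref{lem:boundary} gives $d_T([X,\mathrm{id}],\tau_{n,1})\ge\log M(W_n)$. Since $F_t$ also fixes $\infty,-1,0$, hypothesis (ii) and (Q2) give $W_n(1)\to F_t(1)=e^t$. By Lemma~\ref{lem:mod}, $M(W_n)\ge\pi^{-1}\log W_n(1)$ for large $n$, and the right side tends to $t/\pi>e^D$. Fix $n$ with $d_T([X,\mathrm{id}],\tau_{n,1})>D$.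

By (i) and compactness, $k=\max_s\|\mu_{n,s}\|_\infty<1$. By (Q1) the map $f_{n,s'}\circ f_{n,s}^{-1}$ has a Beltrami differential of norm at most $\|\mu_{n,s'}-\mu_{n,s}\|_\infty/(1-k^2)$, which tends to $0$ as $s'\to s$. This map is admissible in the definition of $d_T(\tau_{n,s},\tau_{n,s'})$, so $s\mapsto\tau_{n,s}$ is $d_T$-continuous. The map $f_{n,0}$ is conformal, so $\tau_{n,0}=[X,\mathrm{id}]$. The continuous function $s\mapsto d_T([X,\mathrm{id}],\tau_{n,s})$ is $0$ at $s=0$ and exceeds $D$ at $s=1$, so it takes the value $D$ at some $s$, and (iii) applies to $\tau=\tau_{n,s}$.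
\end{proof}

The coverings $\pi_n$ vary with $n$: the deformations of $X$ take place in different regions, and $\pi_n$ is centered on the $n$th region. What remains is to build families satisfying (i)--(iii), and the work lies in (iii).

\section{Large embedded disks}\label{sec:disks}

Suppose that $f:X\to Y$ is conformal outside a ball $A$. It is not an isometry there, because the hyperbolic metric depends on the whole surface. It is, however, an isometry for the hyperbolic metrics of $X\setminus A$ and $Y\setminus f(A)$, and far from $A$ the metric of $X\setminus A$ is close to that of $X$.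

\begin{lemma}\label{lem:density}
Let $S$ be a hyperbolic surface, $A\subset S$ a closed set with connected complement $S'$, and $x\in S'$ with $d_S(x,A)\ge s>0$. Then $\lambda_{S'}(x)\le\coth(s/2)\,\lambda_S(x)$.
\end{lemma}

\begin{proof}
Use the unit disk $\mathbb D$ with density $2/(1-|z|^2)$ and a universal covering $\pi:\mathbb D\to S$ with $\pi(0)=x$, so that $\lambda_S(x)|\pi'(0)|=2$. The hyperbolic disk of radius $s$ about $0$ is $\{|z|<\tanh(s/2)\}$, and $\pi$ maps it into $S'$. By (H1) for the map $z\mapsto\pi(\tanh(s/2)z)$ from $\mathbb D$ to $S'$, we get $\lambda_{S'}(x)\tanh(s/2)|\pi'(0)|\le2$.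
\end{proof}

Near $A$ we have only the crude bound (Q3). It suffices because a geodesic pays for each visit to a neighborhood of $A$ by crossing the surrounding ring.

\begin{lemma}\label{lem:chords}
Let $f:X\to Y$ be $K$-quasiconformal and conformal off $A=\overline B(x,r)$. Let $s>0$ and $r+s<R\le\operatorname{inj}_X(x)$ with $R<\infty$. Then for every simple closed geodesic $\beta$ of $X$,
\[
\frac{\ell_Y([f\beta])}{\ell_X(\beta)}\le\coth\frac s2+\frac{\psi_K(2r+2s)}{2(R-r-s)}.
\]
\end{lemma}

\begin{proof}
Put $r_1=r+s$. The set $A$ is an embedded closed disk, so $X\setminus A$ is connected. If $y\notin B(x,r_1)$, then $d_X(y,A)\ge s$. Since $f:X\setminus A\to Y\setminus f(A)$ is conformal, (H1) and Lemma~\ref{lem:density} give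
\begin{equation}\label{eq:outside}
\lambda_Y(f(y))|f'(y)|\le\lambda_{Y\setminus f(A)}(f(y))|f'(y)|=\lambda_{X\setminus A}(y)\le\coth(s/2)\,\lambda_X(y).
\end{equation}

Let $\pi:\mathbb H\to X$ be a universal covering with $\pi(i)=x$. By Lemma~\ref{lem:inj}, $\pi^{-1}(B(x,R))$ is the disjoint union of the disks $\gamma\Delta(R)$. Regard $\beta$ as a map from a circle of length $\ell=\ell_X(\beta)$. The set $\beta^{-1}(B(x,R))$ is not the whole circle, for otherwise a complete geodesic of $\mathbb H$ would lie in a single disk $\gamma\Delta(R)$. So its components are disjoint open arcs, and each lifts to a geodesic chord of $\Delta(R)$ with both ends on $\partial\Delta(R)$. A chord that meets $\Delta(r_1)$ has length at least $2(R-r_1)$. Hence the number $m$ of arcs whose chords meet $\Delta(r_1)$ satisfies $m\le\ell/(2(R-r_1))$. Disks are convex, so such a chord meets $\Delta(r_1)$ in one segment, whose endpoints are at distance at most $2r_1$. The part of $\beta$ outside these $m$ segments lies outside $B(x,r_1)$.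

Let $\tilde f$ be a lift of $f$. For each of the $m$ segments, replace its $\tilde f$-image by the geodesic segment of $\mathbb H$ with the same endpoints, which has length at most $\psi_K(2r_1)$ by (Q3), and project to $Y$. This turns $f\circ\beta$ into a freely homotopic closed curve, whose length is at most $\coth(s/2)\,\ell+m\,\psi_K(2r_1)$ by \eqref{eq:outside}. Divide by $\ell$ and use (H2).
\end{proof}

The embeddedness of $B(x,R)$ enters through the disjointness of the disks $\gamma\Delta(R)$. Without it a closed geodesic could lie entirely in $A$ and the count of chords would break down.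

The metric $d_L$ needs the bound in both directions, so we apply the lemma to $f$ and to $f^{-1}$.

\begin{proposition}\label{prop:disk}
For $K\ge1$, $r>0$ and $\varepsilon>0$ there is $R_0=R_0(K,r,\varepsilon)>r$ with the following property. If $f:X\to Y$ is $K$-quasiconformal, conformal off $\overline B(x,r)$, and $\operatorname{inj}_X(x)\ge R_0$, then $d_L([X,\mathrm{id}],[Y,f])<\varepsilon$.
\end{proposition}

\begin{proof}
Put $r'=\psi_K(r)\ge r$. Choose $s>0$ with $\coth(s/2)<e^\varepsilon$, then $R_1>r'+s$ so large that
\[
c:=\coth\frac s2+\frac{\psi_K(2r'+2s)}{2(R_1-r'-s)}<e^\varepsilon,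
\]
and put $R_0=\psi_K(R_1)\ge R_1$. The map $f$ is conformal off $\overline B(x,r')$, and $\operatorname{inj}_X(x)\ge R_1$. By Lemma~\ref{lem:injqc}, the $K$-quasiconformal map $f^{-1}$ is conformal off $f(\overline B(x,r))\subset\overline B(f(x),r')$, and $\operatorname{inj}_Y(f(x))\ge\psi_K^{-1}(R_0)=R_1$. Let $\alpha\in\mathcal S(X)$. Lemma~\ref{lem:chords} with the radii $r',R_1$, applied to $f$ and $[\alpha]$ and to $f^{-1}$ and $[f\alpha]$, bounds both length ratios by $c$. Hence $d_L\le\log c<\varepsilon$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general} under \textup{(I)}]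
By Lemma~\ref{lem:base} we may take $p=[X,\mathrm{id}]$. Fix $D,\varepsilon>0$ and $t>\pi e^D$, and put $K=K(F_t)$, $k=\|\mu_{F_t}\|_\infty$. By (I), for each $n\ge1$ there is $x_n\in X$ with $\operatorname{inj}_X(x_n)\ge R_0(K,n,\varepsilon)>n$. Let $\pi_n:\mathbb H\to X$ be a universal covering with $\pi_n(i)=x_n$; it maps $\Delta(n)$ conformally onto $B(x_n,n)$. Let $\nu_n$ be the Beltrami differential on $X$ that is the push-forward of $\mu_{F_t}|_{\Delta(n)}$ on $B(x_n,n)$ and $0$ elsewhere. By (Q1) there are quasiconformal maps $f_{n,s}:X\to Y_{n,s}$ with differentials $\mu_{n,s}=s\nu_n$, $0\le s\le1$.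

We verify the hypotheses of Proposition~\ref{prop:criterion}. Condition (i) holds because $\|\mu_{n,s'}-\mu_{n,s}\|_\infty\le|s'-s|$. For (ii), $\|\nu_n\|_\infty=k<1$, and $\pi_n^*\nu_n=\mu_{F_t}$ on $\Delta(n)$; these disks exhaust $\mathbb H$. For (iii), $f_{n,s}$ is $K$-quasiconformal and conformal off $\overline B(x_n,n)$, so Proposition~\ref{prop:disk} applies.
\end{proof}

The proof uses two radii. The radius $n$ of the support must tend to infinity for the lower bound on $d_T$, and the embedded radius must be much larger than $n$ for the upper bound on $d_L$. Condition (I) allows both.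

\section{Short geodesics}\label{sec:collars}

The collar of a short geodesic is wide but contains no large disk. In the collar of (H3), a point at distance $\rho<w$ from the core lies on a loop $\theta=\text{const}$ of length $\ell/\sin\theta=\ell\cosh\rho<\ell\coth(\ell/2)$ by \eqref{eq:polar}, and this bound tends to $2$ as $\ell\to0$. Moreover the core lies entirely in the collar, so the chord count of Lemma~\ref{lem:chords} is not available. On the other hand, shears commute with $z\mapsto e^\ell z$ and so descend to the collar, as in Example~\ref{ex:annulus}. We choose shears that agree with isometries near both ends of the collar. Then the deformed surface can be built by an isometric regluing, and its hyperbolic metric is known exactly.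

\subsection*{Twists}
Let $\ell>0$, $w>0$, and define $\theta_0\in(0,\pi/2)$ by $\tan\theta_0=\sinh w$. By \eqref{eq:polar} the set of points at distance less than $w$ from $i\mathbb R_+$ is the sector
\[
\Sigma=\{e^{u+i\theta}:|\theta-\pi/2|<\theta_0\}.
\]
A \emph{collar of type $(\ell,w)$} in a hyperbolic surface is an open subset $C$ together with an isometry from $\Sigma/\langle z\mapsto e^\ell z\rangle$ onto $C$. It has coordinates $(u,\theta)$ with $u\in\mathbb R/\ell\mathbb Z$, and its \emph{core} $\theta=\pi/2$ is a simple closed geodesic of length $\ell$. Fix $0<\eta<\theta_0$, let $C^\eta\subset C$ be the compact annulus $|\theta-\pi/2|\le\eta$, and let $\varphi$ be the continuous function equal to $1$ for $\theta\le\pi/2-\eta$, equal to $0$ for $\theta\ge\pi/2+\eta$, and linear in between, with slope $-1/(2\eta)$. For $t\in\mathbb R$ put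
\[
\sigma_t(u,\theta)=(u+t\varphi(\theta),\theta),\qquad \rho_t(u,\theta)=(u+t,\theta).
\]
The map $\rho_t$ is the isometry $z\mapsto e^tz$, and $\sigma_t$ equals the identity for $\theta>\pi/2+\eta$ and $\rho_t$ for $\theta<\pi/2-\eta$. A \emph{$t$-twist} is a homeomorphism $f:X\to Y$ of hyperbolic surfaces, with collars $C\subset X$ and $C'\subset Y$ of type $(\ell,w)$, such that $f(C)=C'$, $f=\sigma_t$ in the collar coordinates, and $f$ is a conformal local isometry on $X\setminus C^\eta$. The inverse of a $t$-twist is a $(-t)$-twist, since $\sigma_t^{-1}=\sigma_{-t}$.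

\begin{lemma}\label{lem:twistexists}
Let $C\subset X$ be a collar, $0<\eta<\theta_0$ and $t\in\mathbb R$. There is a $t$-twist $f_t:X\to Y_t$ along $C$. It is quasiconformal, $\mu_{f_t}=0$ off $C^\eta$, and on the lift of $C^\eta$ to $\Sigma$ its coefficient is $\kappa(-t/2\eta)\,z/\bar z$.
\end{lemma}

\begin{proof}
Let $C'$ be a second copy of $C$. Glue $X\setminus C^\eta$ and $C'$ by identifying a point $(u,\theta)$ of $C\setminus C^\eta$ with the point $\sigma_t(u,\theta)$ of $C'$, and call the result $Y_t$. Define $f_t$ as the identity on $X\setminus C^\eta$ and as $\sigma_t:C\to C'$ on $C$. The two definitions agree on $C\setminus C^\eta$ by the choice of the gluing, and $f_t$ is a homeomorphism. The gluing map is the identity on one component of $C\setminus C^\eta$ and $\rho_t$ on the other, so it is a conformal isometry. Hence $Y_t$ is a Riemann surface with a conformal metric of curvature $-1$ in which $X\setminus C^\eta$ and $C'$ embed isometrically. On $C^\eta$ the map $\sigma_t$ preserves $\theta$, hence the conformal factor in \eqref{eq:polar}, and its differential $(du,d\theta)\mapsto(du-\frac{t}{2\eta}d\theta,d\theta)$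 and the inverse have norm at most $1+|t|/2\eta$. So $f_t$ and $f_t^{-1}$ change lengths of curves by at most this factor. Therefore $f_t$ is quasiconformal, and the metric of $Y_t$ is complete because that of $X$ is; it is the hyperbolic metric of $Y_t$. The formula for the coefficient is \eqref{eq:shear} with $b=t\varphi$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\draw (0,2)--(8,2) node[right]{$\theta=\pi/2+\theta_0$};
\draw (0,-2)--(8,-2) node[right]{$\theta=\pi/2-\theta_0$};
\draw[dashed] (0,1.2)--(8,1.2) node[right]{$\theta=\pi/2+\eta$};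
\draw[dashed] (0,-1.2)--(8,-1.2) node[right]{$\theta=\pi/2-\eta$};
\draw[gray] (0,0)--(8,0) node[right,black]{axis $\theta=\pi/2$};
\draw[dotted,thick] (2,0)--(2,-1.65);
\draw (2,1.2)--(6,-1.2);
\draw[very thick] (2,1.65)--(2,0)--(6,0)--(6,-1.65);
\fill (2,1.65) circle (2pt) node[left]{$P$};
\fill (2,-1.65) circle (2pt) node[left]{$Q$};
\fill (6,-1.65) circle (2pt) node[right]{$\rho_t(Q)$};
\node[above] at (5,0) {$t$};
\end{tikzpicture}
\caption{The universal cover of a collar in the coordinates $(u,\theta)$, with $u$ horizontal. A geodesic arc from $P$ to $Q$ (here vertical) crosses the axis. Its image under the shear $\sigma_t$ runs from $P$ to $\rho_t(Q)$ along the thin slanted line. The thick broken path has the same endpoints and is longer than the arc $PQ$ by exactly $t$.}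
\label{fig:twist}
\end{figure}

\begin{lemma}\label{lem:twistlength}
Let $f:X\to Y$ be a $t$-twist along collars of type $(\ell,w)$. Then $\ell_Y([f\beta])\le(1+\frac{|t|}{2w})\,\ell_X(\beta)$ for every simple closed geodesic $\beta$ of $X$, and $d_L([X,\mathrm{id}],[Y,f])\le\log(1+\frac{|t|}{2w})$.
\end{lemma}

\begin{proof}
If $\beta$ is the core of $C$, then $f\beta$ is the core of $C'$ and both have length $\ell$. Let $\beta$ be different from the core, and regard it as a map from a circle. It does not lie in $C$: otherwise it would lift to a complete geodesic of $\mathbb H$ in $\Sigma$, and the only one is $i\mathbb R_+$, since $\overline\Sigma\cap\hat{\mathbb R}=\{0,\infty\}$. So the components $J$ of $\beta^{-1}(C)$ are disjoint open arcs. Each lifts to a geodesic segment $\tilde J\subset\Sigma$ of finite length whose endpoints do not lie in $\Sigma$; they are at distance $w$ from the axis $i\mathbb R_+$. The segment $\tilde J$ meets the axis at most once. If it does, it crosses from one side to the other, and each half has length at least $w$. So the number $m$ of arcs that cross the core satisfies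
\begin{equation}\label{eq:crossings}
2wm\le\ell_X(\beta).
\end{equation}
Let $w'<w$ be defined by $\sinh w'=\tan\eta$. An arc $J$ that meets $C^\eta$ has length at least $2(w-w')$, so there are finitely many such arcs. In each choose a closed subarc $J_0$ that contains all points of $J$ in $C^\eta$ and has its endpoints outside $C^\eta$. The lift of $f(J_0)$ to the universal cover $\Sigma$ of $C'$ is $\sigma_t(\tilde J_0)$. We replace it by a path in $\Sigma$ with the same endpoints.
\begin{itemize}
\item If $\tilde J_0$ lies in $\theta>\pi/2$, then $\sigma_t$ fixes its endpoints; take $\tilde J_0$.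
\item If $\tilde J_0$ lies in $\theta<\pi/2$, then $\sigma_t=\rho_t$ at its endpoints; take $\rho_t(\tilde J_0)$.
\item If $\tilde J_0$ crosses the axis at $z$, let $J^+$ and $J^-$ be its parts in $\theta\ge\pi/2$ and $\theta\le\pi/2$; take $J^+$, the segment of the axis from $z$ to $\rho_t(z)$, and $\rho_t(J^-)$ (Figure~\ref{fig:twist}).
\end{itemize}
The new path has the length of $J_0$ in the first two cases and this length plus $|t|$ in the third. Since $\Sigma$ is simply connected, the projections of the old and new paths to $C'$ are homotopic with fixed endpoints. The rest of $\beta$ lies outside $C^\eta$, where $f$ preserves length. So $f\beta$ is freely homotopic to a curve of length $\ell_X(\beta)+m|t|$, and the first assertion follows from \eqref{eq:crossings} and (H2). The second follows by applying the first to $f$ and $[\alpha]$, and to the $(-t)$-twist $f^{-1}$ and $[f\alpha]$, for each $\alpha\in\mathcal S(X)$.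
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general} under \textup{(S)}]
By Lemma~\ref{lem:base} we may take $p=[X,\mathrm{id}]$. Fix $D,\varepsilon>0$ and $t>\pi e^D$. Let $\alpha_n$ be simple closed geodesics of lengths $\ell_n\to0$, and let $\pi_n:\mathbb H\to X$ be universal coverings for which $i\mathbb R_+$ covers $\alpha_n$. By (H3), $\pi_n$ defines a collar $C_n$ of type $(\ell_n,w_n)$ with $\sinh w_n=1/\sinh(\ell_n/2)$. Then $w_n\to\infty$, and the angles $\theta_n=\arctan\sinh w_n$ tend to $\pi/2$. Discarding finitely many $n$, we may assume $\log(1+t/2w_n)<\varepsilon$ and $\theta_n>\pi/4$. Choose $\eta_n\in[\pi/4,\theta_n)$ with $\eta_n\to\pi/2$. For $0\le s\le1$ let $f_{n,s}:X\to Y_{n,s}$ be the $(st)$-twist along $C_n$ given by Lemma~\ref{lem:twistexists} with $\eta=\eta_n$, and let $\mu_{n,s}$ be its Beltrami differential.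

We verify the hypotheses of Proposition~\ref{prop:criterion}. By Lemma~\ref{lem:twistexists}, $\|\mu_{n,s'}-\mu_{n,s}\|_\infty=|\kappa(-s't/2\eta_n)-\kappa(-st/2\eta_n)|$, and $\kappa$ is continuous with $\kappa(0)=0$; this gives (i). Since $|\kappa(a)|$ increases with $|a|$ and $\eta_n\ge\pi/4$, we have $\|\mu_{n,1}\|_\infty\le|\kappa(2t/\pi)|<1$. A given point $z=e^{u+i\theta}\in\mathbb H$ satisfies $|\theta-\pi/2|<\eta_n$ for large $n$, and then
\[
\pi_n^*\mu_{n,1}(z)=\kappa(-t/2\eta_n)\,z/\bar z\ \longrightarrow\ \kappa(-t/\pi)\,z/\bar z=\mu_{F_t}(z).
\]
This is (ii). Condition (iii) follows from Lemma~\ref{lem:twistlength}, since $\log(1+st/2w_n)<\varepsilon$.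
\end{proof}

Condition (S) is used only through $w_n\to\infty$, and it is used twice: the sectors open up to $\mathbb H$, which gives (ii), and each crossing costs $2w_n$ against a change of at most $t$, which gives (iii).

\section{The geometry of $X_{E(\omega)}$}\label{sec:cantor}

It remains to translate the two conditions of (K3) into (S) and (I).

\begin{proposition}\label{prop:cantor}
Let $X=X_{E(\omega)}$.
\begin{itemize}
\item[(i)] If $\sup q_n=1$, then $X$ has simple closed geodesics of arbitrarily small length.
\item[(ii)] If $N(\omega;\delta)=\infty$ for every $\delta\in(0,1)$, then $\sup_X\operatorname{inj}_X=\infty$.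
\end{itemize}
\end{proposition}

\begin{proof}[Proof of \textup{(i)}]
We use the leftmost gap of level $n$, because circles about $0$ meet $[0,1]$ only once. With $L=|I_{n-1}^1|$ this gap is $(a,b)$, where $a=\frac{1-q_n}2L$ and $b=\frac{1+q_n}2L$. The round annulus $A_n=\{a<|z|<b\}$ meets $[0,1]$ in the gap, so $A_n\subset X$. Its core circle separates $E(\omega)\cap I_n^1$ from $E(\omega)\cap I_n^2$, so it belongs to $\mathcal S(X)$.

The logarithm identifies $A_n$ with a strip of width $\log(b/a)$ modulo a translation of length $2\pi$ along the strip. The annulus of Example~\ref{ex:annulus} is, in the coordinate $u+i\theta$, a strip of width $\pi$ modulo a translation of length $\ell$, and its core has hyperbolic length $\ell$. Scaling the first strip by $\pi/\log(b/a)$ shows that the core of $A_n$ has length $2\pi^2/\log(b/a)$ in the hyperbolic metric of $A_n$. By (H1) and (H2), the simple closed geodesic of $X$ in its class has length at most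
\[
2\pi^2\Big/\log\frac{1+q_n}{1-q_n}.
\]
Since every $q_n<1$ and $\sup q_n=1$, we have $q_n\to1$ along a subsequence, and these bounds tend to $0$.
\end{proof}

\begin{proof}[Proof of \textup{(ii)}]
\emph{Rescaling.} For each $j\ge2$ the hypothesis $N(\omega;1/j)=\infty$ gives $n_j$ with $q_{n_j+k}<1/j$ for $1\le k\le j$. Let $J=I_{n_j}^1$, with length $L_j$ and midpoint $c_j$. The interval $J$ is the union of its intervals of level $n_j+j$, of length less than $2^{-j}L_j<L_j/j$, and its gaps of levels $n_j+1,\dots,n_j+j$, of length less than $L_j/j$. All endpoints of these pieces lie in $E(\omega)$, so every point of $J$ is within $L_j/j$ of $E(\omega)$. We look at $J$ at the scale $L_j/\sqrt j$, the geometric mean of $L_j/j$ and $L_j$, at which $J$ is long and the pieces are short. Put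
\[
G_j(z)=\frac{\sqrt j\,(z-c_j)}{L_j},\qquad E_j=G_j(E(\omega))\subset\mathbb R,\qquad X_j=G_j(X)=\hat{\mathbb C}\setminus E_j .
\]
Every point of $G_j(J)=[-\sqrt j/2,\sqrt j/2]$ is within $1/\sqrt j$ of $E_j$, and $\sqrt j/2\in E_j$. Hence
\begin{equation}\label{eq:dense}
\text{for every }\xi\in\hat{\mathbb R}\text{ there are }e_j\in E_j\text{ with }e_j\to\xi .
\end{equation}
Indeed, a real $\xi$ lies in $G_j(J)$ for large $j$, and for $\xi=\infty$ we take $e_j=\sqrt j/2$.

\emph{The real axis is far from $i$.} Every non-trivial loop of $X_j$ through $i$ must leave $\mathbb H$ through $\hat{\mathbb R}\setminus E_j$. By \eqref{eq:dense} each such exit point is close to $E_j$, and we show that it is therefore hyperbolically far away by comparing $X_j$ with a thrice-punctured sphere. Precisely, we claim that for each $R>0$ the ball $B_j$ of radius $R$ about $i$ in $X_j$ lies in $\mathbb H$ for all large $j$.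

Suppose not. Then for infinitely many $j$ the connected set $B_j$ contains $i\in\mathbb H$ and a point outside $\mathbb H$, so it contains a point $x_j\in\hat{\mathbb R}\setminus E_j$. Pass to a subsequence with $x_j\to\xi\in\hat{\mathbb R}$. Pick distinct $a,b\in\mathbb R\setminus\{\xi\}$ and, by \eqref{eq:dense}, points $a_j,b_j,e_j\in E_j$ with $a_j\to a$, $b_j\to b$, $e_j\to\xi$; they are distinct for large $j$. Let $T_j$ and $T$ be the M\"obius maps taking $(a_j,b_j,e_j)$ and $(a,b,\xi)$ to $(0,1,\infty)$. Then $T_j\to T$ uniformly on $\hat{\mathbb C}$ in the spherical metric, and $T$ preserves $\hat{\mathbb R}$. The map $T_j$ sends $X_j$ into $P=\mathbb C\setminus\{0,1\}$, so (H1) gives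
\[
d_P(T_j(i),T_j(x_j))\le d_{X_j}(i,x_j)<R .
\]
Now $T_j(i)\to T(i)\notin\hat{\mathbb R}$, so $T(i)\in P$, and for large $j$ the points $T_j(x_j)$ lie in the closed ball of radius $R+1$ about $T(i)$ in $P$. This ball is compact because the hyperbolic metric of $P$ is complete. But $T_j(x_j)\to T(\xi)=\infty\notin P$, a contradiction. This proves the claim.

\emph{Conclusion.} To keep the subdomain apart from the universal cover, write $U=\mathbb H\subset X_j$ for the former. Let $\pi:\mathbb H\to X_j$ be a universal covering with $\pi(i)=i$. Since $U$ is simply connected, $\pi$ maps the component $V$ of $\pi^{-1}(U)$ containing $i$ homeomorphically onto $U$. For large $j$ we have $\pi(\Delta(R))=B_j\subset U$, so the connected set $\Delta(R)$ lies in $V$. Thus $\pi$ is injective on $\Delta(R)$, and $\operatorname{inj}_{X_j}(i)\ge R$ by Lemma~\ref{lem:inj}. Since $G_j:X\to X_j$ is conformal, hence isometric, the injectivity radius of $X$ at $G_j^{-1}(i)=c_j+iL_j/\sqrt j$ tends to infinity.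
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:cantor}]
By (K3), $\sup q_n=1$ or $N(\omega;\delta)=\infty$ for every $\delta\in(0,1)$. By Proposition~\ref{prop:cantor}, $X$ satisfies (S) or (I), and Theorem~\ref{thm:general} gives the first assertion. With $D=1$ and $\varepsilon=1/n$ we obtain $\tau_n\in T(X)$ with $d_L(p,\tau_n)\to0$ and $d_T(p,\tau_n)=1$. So $\tau_n\to p$ for $d_L$ but not for $d_T$, and the topologies differ.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:equiv}]
The implication (a)$\Rightarrow$(b) is (K2). If (b) holds, the open $d_T$-ball of radius $1$ about a point $p$ is $d_L$-open, so it contains a $d_L$-ball of positive radius about $p$, and this ball is $d_T$-bounded; this is (c). If (a) fails, then by Theorem~\ref{thm:cantor} every $d_L$-ball of positive radius contains points at every $d_T$-distance $D>0$ from its center, so (c) fails.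
\end{proof}

\begin{remark}
The hypothesis of Theorem~\ref{thm:general} cannot be dropped: for $X=X_{\mathcal C}$ condition (b) of Corollary~\ref{cor:equiv} holds, while the conclusion of Theorem~\ref{thm:general} would separate the two topologies as in the proof of Theorem~\ref{thm:cantor}. The same argument shows that no $X_{E(\omega)}$ satisfying (a) has property (S) or (I). Together with (K3) and Proposition~\ref{prop:cantor}, this shows that $X_{E(\omega)}$ is quasiconformally equivalent to $X_{\mathcal C}$ exactly when it has neither arbitrarily short simple closed geodesics nor arbitrarily large embedded disks.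
\end{remark}

\begin{thebibliography}{9}
\bibitem{Kinjo} Erina Kinjo, \emph{On the length spectrums of Riemann surfaces given by generalized Cantor sets}, arXiv:2211.04897 (2022).
\end{thebibliography}
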